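\title{Circle graphs whose chromatic number exceeds the fractional chromatic number by a linear amount}

\begin{abstract}
We show that the difference $\chi-\chi_f$ between the chromatic number and the fractional chromatic number is unbounded on circle graphs, which disproves a conjecture that it is bounded by a constant. For all integers $n\ge1$ and $r\ge0$ we construct a circle graph with $\omega=\chi_f=4n+r$ and $4n+r+\lceil n/104\rceil\le\chi\le 5n+r$. The graph consists of $n$ parallel copies of a diagram of 38 chords that encodes a routing problem with a half-integral solution but no integral one. The copies overlap so that each additional color can repair only a bounded number of them.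
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{circle graph} is a graph whose vertices can be represented by chords of a circle so that two vertices are adjacent exactly when their chords intersect. We take all endpoints to be distinct; then two chords intersect, or \emph{cross}, if and only if their endpoints alternate around the circle. We use one special case repeatedly.
\begin{quote}
($\ast$)\enspace Two chords that both join an arc $J$ to a disjoint arc $J'$ cross if and only if their endpoints appear in the same clockwise order on $J$ and on $J'$.
\end{quote}

Let $G=(V,E)$ be a graph. The clique number $\omega(G)$ is the largest number of pairwise adjacent vertices. The chromatic number $\chi(G)$ is the smallest number of colors in a \emph{proper coloring}, one in which adjacent vertices receive different colors; the color classes are then independent sets. The \emph{fractional chromatic number} $\chi_f(G)$ is the smallest positive real number $k$ for which there is a probability distribution on the independent sets of $G$ such that a random set $S$ drawn from it satisfies $\Pr[v\in S]\ge 1/k$ for every $v\in V$. We bound $\chi_f$ in two ways.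
\begin{itemize}
\item \emph{From above.} If nonnegative weights of total $k$ on independent sets cover every vertex with weight at least $1$, then dividing the weights by $k$ gives such a distribution, so $\chi_f(G)\le k$. Weight $1$ on each class of a proper coloring gives $\chi_f\le\chi$.
\item \emph{From below.} If every independent set contains at most $a$ vertices of a set $U\subseteq V$, then for an optimal distribution $|U|/\chi_f(G)\le\sum_{v\in U}\Pr[v\in S]=\mathbb{E}\,|S\cap U|\le a$, so
\begin{equation}\label{eq:count}
\chi_f(G)\ge |U|/a .
\end{equation}
A clique $U$ with $a=1$ gives $\chi_f\ge\omega$.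
\end{itemize}
Thus $\omega\le\chi_f\le\chi$, and $\chi-\chi_f$ measures how much is lost when a fractional covering by independent sets must be replaced by an integral one. The following conjecture comes from Tanaka and Matsui~\cite{TM}.
\begin{quote}
\emph{There is a constant $C$ such that $\chi(G)-C\le\chi_f(G)$ for every circle graph $G$.}
\end{quote}

The simplest examples suggest that the loss is small. The cycle $C_m$ with $m\ge3$ is a circle graph: number $2m$ points cyclically and let chord $j$ join $2j$ to $2j+3$; the two points between these are ends of chords $j-1$ and $j+1$. For $m=2\ell+1$ we have $\chi=3$ and $\chi_f=2+1/\ell$. The lower bound is \eqref{eq:count} with $a=\ell$, and the upper bound comes from weight $1/\ell$ on each of the $2\ell+1$ rotations of an independent set of size $\ell$. Here $\chi=\lceil\chi_f\rceil$.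

For arbitrary graphs a small gap is easy to amplify. The \emph{join} of $n$ copies of $C_5$, with all edges between different copies, has $\chi=3n$ and $\chi_f=5n/2$, since each independent set lies in one copy. This operation is not available for circle graphs. Suppose that a chord $D$ crosses every chord of a family $\mathcal F$. Then each chord of $\mathcal F$ joins the two arcs cut off by $D$. Write $u\prec v$ if the end of $u$ precedes the end of $v$ on both arcs; this is a partial order, and by ($\ast$) its comparable pairs are the crossing pairs. Coloring $v$ by the length of the longest chain with top element $v$ is a proper coloring of $\mathcal F$ with $\omega$ colors. Hence a graph with $\chi>\omega$ together with one vertex adjacent to all of its vertices is never a circle graph, and a circle graph with a positive gap cannot be joined to anything. Disjoint unions stay in the class but do not increase the gap, since the same extra color serves all components. One might therefore expect the conjecture to hold. It does not.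

\begin{theorem}\label{thm:main}
For all integers $n\ge1$ and $r\ge0$ there is a circle graph $G=G_{n,r}$ with
\[
\omega(G)=\chi_f(G)=4n+r,\qquad 4n+r+\lceil n/104\rceil\le\chi(G)\le 5n+r .
\]
In particular $\chi(G_{n,0})-\chi_f(G_{n,0})\ge n/104$, so the conjecture is false.
\end{theorem}

The proof needs a circle graph with $\chi_f=4<\chi$ and a substitute for the join. Section~\ref{sec:puzzle} treats the first task as a routing problem on four lanes, which is solved by hand and amounts to the case $n=1$, $r=0$. Section~\ref{sec:graph} realizes $n$ copies of this problem by chords, placed in parallel: not all chords of different copies cross, but corresponding chords do. Section~\ref{sec:upper} computes $\chi_f$ and bounds $\chi$ from above, Section~\ref{sec:lower} bounds $\chi$ from below, and Section~\ref{sec:cons} collects consequences.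

\section{A routing problem on four lanes}\label{sec:puzzle}

Inscribe an octagon in the circle and replace each of its sides by $N$ pairwise crossing chords, numbered by lanes $1,\dots,N$. In a proper coloring with $N$ colors, every color appears exactly once on each side of the octagon, so a color class picks one lane on each side and travels once around the circle. The way in which the endpoints are interleaved near a vertex of the octagon restricts the lane changes that a color can make there. A further chord between two vertices of the octagon must receive one of the $N$ colors, and this forces some color to pass through two prescribed places. We now isolate this routing problem for $N=4$, with no reference to chords.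

There are eight \emph{stations} $t\in\mathbb Z_8$. At station $t$ the lanes $1,2,3,4$ are partitioned into intervals, called \emph{blocks}:
\[
P_t=\begin{cases}
\{1\},\{2,3\},\{4\} & t=0,2,4,6,\\
\{1,2\},\{3,4\} & t=1,3,5,\\
\{1,2,3,4\} & t=7.
\end{cases}
\]
A \emph{node} is a pair $(t,K)$ with $K$ a block of $P_t$. A \emph{route} is a sequence $\rho=(\rho_0,\dots,\rho_7)$ of lanes, indexed by $\mathbb Z_8$, such that for every $t$ the lanes $\rho_{t-1}$ and $\rho_t$ lie in the same block $K$ of $P_t$; we say that $\rho$ \emph{passes through} $(t,K)$. Thus $\rho_t$ is the lane used between stations $t$ and $t+1$, and a route passes through $(t,K)$ if and only if $\rho_t\in K$. A \emph{routing} is a set of four routes whose $t$-th entries are distinct for every $t$. Exactly $|K|$ routes of a routing pass through a node $(t,K)$.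

A \emph{demand} is one of the following six pairs of nodes, and a route \emph{serves} a demand if it passes through both of its nodes:
\[
\begin{array}{ll}
\alpha:\ (0,\{1\}),\ (6,\{4\}), &\qquad \beta:\ (0,\{4\}),\ (6,\{1\}),\\[2pt]
x:\ (2,\{2,3\}),\ (6,\{2,3\}), &\qquad y:\ (3,\{1,2\}),\ (6,\{2,3\}),\\[2pt]
z:\ (3,\{3,4\}),\ (6,\{2,3\}), &\qquad w:\ (4,\{2,3\}),\ (6,\{2,3\}).
\end{array}
\]
The demands $\alpha$ and $\beta$ ask for one route from lane $1$ to lane $4$ and one from lane $4$ to lane $1$. These two routes have to exchange their order somewhere, and $x,y,z,w$ obstruct every node where this could happen. Station $7$ lets the two routes return: a route serving $\alpha$ has $\rho_6=4$ and $\rho_7=1$, so lanes $1$ and $4$ must share a block there.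

\begin{proposition}\label{prop:no}
There is no routing in which each of the six demands is served by some route.
\end{proposition}

\begin{proof}
Suppose that there is one, and let $A$ serve $\alpha$ and $B$ serve $\beta$. Then $A_0=1$, $A_5=4$, $B_0=4$, $B_5=1$; in particular $A\ne B$, so $A_t\neq B_t$ for all $t$. Neither $A$ nor $B$ passes through $(6,\{2,3\})$, so each of $x,y,z,w$ is served by a route other than $A$ and $B$. Therefore each of the nodes
\begin{equation}\label{eq:nodes}
(2,\{2,3\}),\qquad (3,\{1,2\}),\qquad (3,\{3,4\}),\qquad (4,\{2,3\})
\end{equation}
is passed by a route other than $A$ and $B$. Only two routes pass through such a node, so $A$ and $B$ do not both pass through it.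

Since $A_0<B_0$ and $A_5>B_5$, there is a $t\in\{1,\dots,5\}$ with $A_{t-1}<B_{t-1}$ and $A_t>B_t$. If $A$ and $B$ passed through different blocks of $P_t$, then, blocks being disjoint intervals, $A_{t-1}<B_{t-1}$ would put the whole block of $A$ below that of $B$ and give $A_t<B_t$. So $A$ and $B$ pass through the same node at station $t$. For $t=1$ this node contains $A_0=1$ and $B_0=4$, and for $t=5$ it contains $A_5=4$ and $B_5=1$; no block of $P_1$ or $P_5$ contains both lanes. For $t\in\{2,3,4\}$ the block has at least two lanes, so the node appears in \eqref{eq:nodes}, which we excluded.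
\end{proof}

The obstruction disappears on average. Let the routes for $\alpha$ and $\beta$ exchange lanes in $(3,\{3,4\})$. Then $z$ is not served, but the two remaining routes both pass through $(3,\{1,2\})$ and $(6,\{2,3\})$, so $y$ is served twice. In the mirror image $y$ is missed and $z$ is served twice.

\begin{proposition}\label{prop:half}
The rows of the two tables below form routings $\mathcal R=\{a,b,f,g\}$ and $\overline{\mathcal R}=\{\bar a,\bar b,\bar f,\bar g\}$, and each route $\rho$ serves all demands in the set $D(\rho)$ listed with it. Each demand lies in $D(\rho)$ for exactly two of the eight routes, and each demand other than $z$ lies in $D(\rho)$ for some $\rho\in\mathcal R$.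
\[
\begin{array}{c|cccccccc|c}
\rho&\rho_0&\rho_1&\rho_2&\rho_3&\rho_4&\rho_5&\rho_6&\rho_7&D(\rho)\\ \hline
a&1&2&3&4&4&4&4&1&\alpha\\
b&4&4&4&3&2&1&1&4&\beta\\
f&2&1&1&1&1&2&2&2&y\\
g&3&3&2&2&3&3&3&3&x,y,w\\ \hline
\bar a&4&3&2&1&1&1&1&4&\beta\\
\bar b&1&1&1&2&3&4&4&1&\alpha\\
\bar f&3&4&4&4&4&3&3&3&z\\
\bar g&2&2&3&3&2&2&2&2&x,z,w
\end{array}
\]
\end{proposition}

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=1.45cm,y=-0.8cm]
\foreach \t in {0,2,4,6}{
  \draw[rounded corners=2pt,fill=gray!15,draw=gray] (\t-0.22,0.72) rectangle (\t+0.22,1.28);
  \draw[rounded corners=2pt,fill=gray!15,draw=gray] (\t-0.22,1.72) rectangle (\t+0.22,3.28);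
  \draw[rounded corners=2pt,fill=gray!15,draw=gray] (\t-0.22,3.72) rectangle (\t+0.22,4.28);}
\foreach \t in {1,3,5}{
  \draw[rounded corners=2pt,fill=gray!15,draw=gray] (\t-0.22,0.72) rectangle (\t+0.22,2.28);
  \draw[rounded corners=2pt,fill=gray!15,draw=gray] (\t-0.22,2.72) rectangle (\t+0.22,4.28);}
\draw[rounded corners=2pt,fill=gray!15,draw=gray] (6.78,0.72) rectangle (7.22,4.28);
\draw[very thick] (-0.5,1)--(0.78,1)--(1.22,2)--(1.78,2)--(2.22,3)--(2.78,3)--(3.22,4)--(6.78,4)--(7.22,1)--(7.6,1);
\draw[very thick,dashed] (-0.5,4)--(2.78,4)--(3.22,3)--(3.78,3)--(4.22,2)--(4.78,2)--(5.22,1)--(6.78,1)--(7.22,4)--(7.6,4);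
\draw (-0.5,2)--(0.78,2)--(1.22,1)--(4.78,1)--(5.22,2)--(7.6,2);
\draw[thick,dotted] (-0.5,3)--(1.78,3)--(2.22,2)--(3.78,2)--(4.22,3)--(7.6,3);
\node at (-0.7,1) {$a$}; \node at (-0.7,2) {$f$}; \node at (-0.7,3) {$g$}; \node at (-0.7,4) {$b$};
\foreach \k in {1,2,3,4} \node at (7.8,\k) {\small $\k$};
\foreach \t in {0,...,7} \node at (\t,5.2) {\small $t=\t$};
\node at (0,0.42) {$\alpha$}; \node at (0,4.62) {$\beta$};
\node at (6,0.38) {$\beta$}; \node at (6,4.6) {$\alpha$};
\node at (1.62,2.5) {$x$}; \node at (2.62,1.5) {$y$}; \node at (2.62,3.5) {$z$}; \node at (3.62,2.5) {$w$};
\node[fill=white,inner sep=1pt] at (6,2.5) {\scriptsize $x,y,z,w$};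
\end{tikzpicture}
\caption{The routing $\mathcal R=\{a,b,f,g\}$. Lanes $1$ to $4$ run horizontally, the right edge is glued to the left edge, and the shaded boxes are the blocks at stations $0,\dots,7$; a route changes lanes only inside a box. Each of the letters $\alpha,\beta,x,y,z,w$ marks the two boxes of a demand. The routes $a$ and $b$ exchange lanes in the lower box at station $3$, so no route serves $z$, while both $f$ and $g$ serve $y$.}
\label{fig:routing}
\end{figure}

\begin{proof}
Consider the first four rows, drawn in Figure~\ref{fig:routing}. Column $0$ is a permutation of the lanes, and each column arises from the previous one by at most one exchange: $a,f$ exchange lanes $1,2$ at station $1$; $a,g$ exchange $2,3$ at station $2$; $a,b$ exchange $3,4$ at station $3$; $b,g$ exchange $2,3$ at station $4$; $b,f$ exchange $1,2$ at station $5$; $a,b$ exchange $1,4$ at station $7$; and nothing moves at stations $6$ and $0$. Each exchange takes place inside a block, so the rows are routes and form a routing. For the demands we read off $\rho_t$ at the relevant stations: $a_0=1$, $a_6=4$; $b_0=4$, $b_6=1$; $f_3=1$, $f_6=2$; and $g_2=2$, $g_3=2$, $g_4=3$, $g_6=3$.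

The map $\kappa\mapsto5-\kappa$ sends each partition $P_t$ to itself, so it sends routings to routings. It exchanges $\alpha$ with $\beta$ and $y$ with $z$, and it fixes $x$ and $w$. The last four rows are the images of the first four. Finally $\alpha$ is listed with $a,\bar b$; $\beta$ with $b,\bar a$; $x$ and $w$ with $g,\bar g$; $y$ with $f,g$; and $z$ with $\bar f,\bar g$.
\end{proof}

\begin{remark}
Each of $x,y,z,w$ is needed in Proposition~\ref{prop:no}. The routing $\mathcal R$ misses only $z$, and $\overline{\mathcal R}$ misses only $y$. The routes $a$, $\bar a$, $(2,1,1,2,2,2,2,2)$, $(3,4,4,3,3,3,3,3)$ form a routing that serves all demands but $x$, and the routes $b$, $\bar b$, $(2,2,2,1,1,2,2,2)$, $(3,3,3,4,4,3,3,3)$ form one that serves all but $w$.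
\end{remark}

\section{The chord diagram}\label{sec:graph}

Fix $n\ge1$ and $r\ge0$, and put $N=4n+r$. The \emph{lanes} are now $1,\dots,N$. For $1\le i\le n$ and $1\le\kappa\le4$, lane $4(i-1)+\kappa$ belongs to \emph{copy} $i$ and has \emph{type} $\kappa$. For $1\le j\le r$, lane $4n+j$ alone forms copy $n+j$; these extra lanes only serve to reach every value of $N$. Let $c(k)$ be the copy of lane $k$, a nondecreasing function of $k$.

At station $t$ the four lanes of each copy $i\le n$ are divided into blocks according to their types by $P_t$, and each lane $k>4n$ is a block by itself. The blocks are intervals of $\{1,\dots,N\}$; number them in increasing order, and let $q_t(k)$ be the number of the block that contains $k$. Then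
\begin{equation}\label{eq:copy}
q_t(k)\le q_t(k')\ \Longrightarrow\ c(k)\le c(k'),
\end{equation}
because $c(k)>c(k')$ gives $k>k'$ with $k,k'$ in different blocks, hence $q_t(k)>q_t(k')$.

The stations are eight disjoint arcs of the circle in the clockwise order $0,1,\dots,7$. There are two sorts of chords.
\begin{itemize}
\item \emph{Sides} $s_{t,k}$, for $t\in\mathbb Z_8$ and $1\le k\le N$. The side $s_{t,k}$ begins at a point $b_{t,k}$ of station $t$ and ends at a point $e_{t+1,k}$ of station $t+1$. It belongs to copy $c(k)$.
\item \emph{Demand chords} $d_i$, for $d\in\{\alpha,\beta,x,y,z,w\}$ and $1\le i\le n$. For each node $(t,K)$ of the demand $d$, the chord $d_i$ has an end at station $t$, assigned to the block of copy $i$ with set of types $K$. It belongs to copy $i$.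
\end{itemize}
At station $t$ the points are grouped by blocks, where $e_{t,k}$ and $b_{t,k}$ are assigned to the block of $k$, and the groups appear clockwise in increasing order. Within a group come first the points $e_{t,k}$ with $k$ increasing, then the ends of demand chords, then the points $b_{t,k}$ with $k$ increasing. In the block of copy $i$ with types $\{2,3\}$ at station $6$ the demand ends appear in the order $w_i,z_i,y_i,x_i$; every other block has at most one demand end. For $n=1$, $r=0$ the clockwise orders at stations $3$ and $6$ are
\[
\begin{array}{l}
e_{3,1}\;e_{3,2}\;y_1\;b_{3,1}\;b_{3,2}\ \mid\ e_{3,3}\;e_{3,4}\;z_1\;b_{3,3}\;b_{3,4},\\[3pt]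
e_{6,1}\;\beta_1\;b_{6,1}\ \mid\ e_{6,2}\;e_{6,3}\;w_1\;z_1\;y_1\;x_1\;b_{6,2}\;b_{6,3}\ \mid\ e_{6,4}\;\alpha_1\;b_{6,4}.
\end{array}
\]
Let $G_{n,r}$ be the intersection graph of these $8N+6n$ chords. The order inside a block is chosen so that all incoming sides end before any outgoing side begins; a color may thus enter and leave a block on any two of its lanes and pick up a demand end in between.

\begin{lemma}[Crossing rules]\label{lem:cross}
\leavevmode
\begin{enumerate}
\item[(a)] $s_{t,k}$ and $s_{t,k'}$ cross whenever $k\ne k'$.
\item[(b)] $s_{t-1,k}$ and $s_{t,k'}$ cross if and only if $q_t(k')<q_t(k)$.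
\item[(c)] If $t'\notin\{t-1,t,t+1\}$, then $s_{t,k}$ and $s_{t',k'}$ do not cross.
\item[(d)] Let $d_i$ be a demand chord with an end in the block numbered $q$ at station $t$. Then $d_i$ crosses $s_{t-1,k}$ if and only if $q<q_t(k)$, and it crosses $s_{t,k}$ if and only if $q_t(k)<q$. If $d_i$ has no end at station $u$ or $u+1$, then it crosses no side $s_{u,k}$.
\item[(e)] $d_i$ and $d_j$ cross for every demand $d$ and all $i\ne j$.
\item[(f)] $x_i,y_i,z_i,w_i$ are pairwise noncrossing.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $I_{u,k}$ be the open clockwise arc from $b_{u,k}$ to $e_{u+1,k}$. A chord crosses $s_{u,k}$ if and only if exactly one of its ends lies in $I_{u,k}$. The endpoints in $I_{u,k}$ are the points of station $u$ after $b_{u,k}$ and the points of station $u+1$ before $e_{u+1,k}$.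

(a) For $k<k'$ the point $b_{t,k}$ precedes $b_{t,k'}$ and $e_{t+1,k}$ precedes $e_{t+1,k'}$; apply ($\ast$).

(b) The end $e_{t+1,k'}$ is at station $t+1\notin\{t-1,t\}$, so it is not in $I_{t-1,k}$. The end $b_{t,k'}$ is in $I_{t-1,k}$ if and only if it precedes $e_{t,k}$. Inside a block all points $e$ precede all points $b$, so this happens if and only if the block of $k'$ strictly precedes the block of $k$.

(c) The stations $t',t'+1$ differ from $t,t+1$, so neither end of $s_{t',k'}$ lies in $I_{t,k}$.

(d) The two stations of a demand chord are $6$ and one of $0,2,3,4$, which are distinct and not adjacent in $\mathbb Z_8$. Hence the other end of $d_i$ is not at station $t-1$, $t$ or $t+1$, and it lies in neither $I_{t-1,k}$ nor $I_{t,k}$. The end at station $t$ lies in $I_{t-1,k}$ if and only if it precedes $e_{t,k}$; inside a block the points $e$ precede the demand ends, so this means $q<q_t(k)$. It lies in $I_{t,k}$ if and only if it follows $b_{t,k}$; inside a block the points $b$ follow the demand ends, so this means $q_t(k)<q$. In the last assertion neither end of $d_i$ lies in $I_{u,k}$.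

(e) For $i<j$ the end of $d_i$ precedes the end of $d_j$ at both stations; apply ($\ast$).

(f) On the arc that covers stations $2,3,4$ the ends appear in the order $x_i,y_i,z_i,w_i$, and at station $6$ in the reverse order; apply ($\ast$).
\end{proof}

Rules (b) and (d) are one-sided. A color class that travels clockwise may stay in its block or jump to a later block, but it cannot fall back to an earlier one. This is weaker than the definition of a route, which makes upper bounds easy; in Section~\ref{sec:lower} the inequalities have to be turned into equalities. Rules (a) and (e) are the substitute for the join: they partition the vertex set of $G_{n,r}$ into $14$ cliques, eight of sides and six of demand chords, each of which meets all copies $i\le n$.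

\section{The fractional chromatic number and the upper bound}\label{sec:upper}

\begin{lemma}\label{lem:indep}
Let $1\le i\le n$, let $\rho$ be a route, and let $D$ be a set of demands served by $\rho$ such that $|D|\le 1$ or $D\subseteq\{x,y,z,w\}$. Then
\[
S_i(\rho,D)=\{s_{t,\,4(i-1)+\rho_t}:t\in\mathbb Z_8\}\cup\{d_i:d\in D\}
\]
is an independent set of $G_{n,r}$. For each lane $k>4n$, the set $T_k=\{s_{t,k}:t\in\mathbb Z_8\}$ is independent.
\end{lemma}

\begin{proof}
Put $k_t=4(i-1)+\rho_t$. Since $\rho$ is a route, $q_t(k_{t-1})=q_t(k_t)$ for all $t$, so the sides do not cross one another by Lemma~\ref{lem:cross}(b),(c). The same argument with $k_t=k$ applies to $T_k$. Let $d\in D$, and let $d_i$ have an end in the block numbered $q$ at station $t$. Since $\rho$ serves $d$, we have $q=q_t(k_{t-1})=q_t(k_t)$, so $d_i$ crosses neither $s_{t-1,k_{t-1}}$ nor $s_{t,k_t}$ by (d). This applies to both ends of $d_i$, and the remaining sides are covered by the last assertion of (d). The demand chords do not cross one another by (f).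
\end{proof}

\begin{proposition}\label{prop:upper}
$\omega(G_{n,r})=\chi_f(G_{n,r})=N$ and $\chi(G_{n,r})\le5n+r$.
\end{proposition}

\begin{proof}
The sides $s_{0,1},\dots,s_{0,N}$ form a clique by Lemma~\ref{lem:cross}(a), so $N\le\omega\le\chi_f$. For each copy $i\le n$ give weight $\tfrac12$ to each of the eight sets $S_i(\rho,D(\rho))$ with $\rho\in\mathcal R\cup\overline{\mathcal R}$, and give weight $1$ to each $T_k$ with $k>4n$. These sets are independent by Proposition~\ref{prop:half} and Lemma~\ref{lem:indep}, and the total weight is $4n+r=N$. A side of copy $i\le n$ lies in the set of exactly one route of $\mathcal R$ and exactly one route of $\overline{\mathcal R}$, because these are routings. A demand chord lies in exactly two of the eight sets of its copy. A side on a lane $k>4n$ lies in $T_k$. So every vertex is covered with weight $1$, and $\chi_f\le N$.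

The $4n$ sets $S_i(\rho,D(\rho))$ with $\rho\in\mathcal R$, the $r$ sets $T_k$ and the $n$ singletons $\{z_i\}$ are $5n+r$ independent sets that cover all vertices. Coloring each vertex by one set that contains it gives a proper coloring.
\end{proof}

\section{The lower bound on the chromatic number}\label{sec:lower}

With exactly $N$ colors every class meets all eight cliques of sides. With $N+C$ colors this can fail, but only for few classes. We therefore study the classes for which it holds. Call an independent set $X$ \emph{full} if for every $t\in\mathbb Z_8$ it contains a side $s_{t,k}$. By Lemma~\ref{lem:cross}(a) the lane $k$ is unique; we denote it by $k_t(X)$, or by $k_t$ when $X$ is fixed.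

\begin{lemma}\label{lem:full}
Let $X$ be a full independent set.
\begin{enumerate}
\item[(i)] $q_t(k_{t-1})\le q_t(k_t)$ for every $t\in\mathbb Z_8$.
\item[(ii)] If $X$ contains a demand chord with an end in the block numbered $q$ at station $t$, then $q_t(k_{t-1})\le q\le q_t(k_t)$.
\item[(iii)] All vertices of $X$ belong to the same copy.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (i) and (ii) restate Lemma~\ref{lem:cross}(b) and (d) for noncrossing chords. By (i) and \eqref{eq:copy},
\[
c(k_0)\le c(k_1)\le\dots\le c(k_7)\le c(k_0),
\]
so all sides of $X$ belong to one copy $i$. Let $d_j\in X$ be a demand chord with an end in the block numbered $q$ at station $t$, and let $k$ be a lane of that block, so that $q_t(k)=q$ and $c(k)=j$. By (ii) and \eqref{eq:copy}, $i=c(k_{t-1})\le j\le c(k_t)=i$.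
\end{proof}

Part (iii) is where the sides have to close up around the circle: without the last inequality $c(k_7)\le c(k_0)$, a class could climb from one copy to a later one. Inside a copy the partitions $P_t$ change with $t$, so this argument does not give equality in (i) for a single class. Equality follows by counting once all four lanes of the copy are occupied by full classes.

\begin{proposition}\label{prop:copy}
In every proper coloring of $G_{n,r}$, every copy $i\le n$ has a vertex whose color class is not full.
\end{proposition}

\begin{proof}
Suppose that all vertices of copy $i$ lie in full classes. The four sides $s_{0,k}$ with $c(k)=i$ cross pairwise, so they lie in four distinct full classes; let $\mathcal X$ be the set of these classes. By Lemma~\ref{lem:full}(iii), $c(k_t(X))=i$ for all $X\in\mathcal X$ and all $t$. Distinct classes are disjoint, so for fixed $t$ the four lanes $k_t(X)$, $X\in\mathcal X$, are distinct, and hence they are the four lanes of copy $i$. Therefore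
\[
\sum_{X\in\mathcal X}q_t(k_{t-1}(X))=\sum_{k:\,c(k)=i}q_t(k)=\sum_{X\in\mathcal X}q_t(k_t(X)),
\]
and Lemma~\ref{lem:full}(i) forces $q_t(k_{t-1}(X))=q_t(k_t(X))$ for every $X\in\mathcal X$ and every $t$. Let $\rho_t(X)$ be the type of the lane $k_t(X)$. We have shown that each $\rho(X)=(\rho_0(X),\dots,\rho_7(X))$ is a route and that these four routes form a routing.

Let $d$ be a demand and let $Y$ be the class of $d_i$, which is full. By Lemma~\ref{lem:full}(iii) the side $s_{0,k_0(Y)}$ belongs to copy $i$, so $Y\in\mathcal X$. At each station $t$ of $d$ the outer terms in Lemma~\ref{lem:full}(ii) are equal, so $k_t(Y)$ lies in the block of the end of $d_i$. Thus $\rho(Y)$ serves $d$. All six demands are served, contrary to Proposition~\ref{prop:no}.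
\end{proof}

In a proper coloring with $N$ colors every class is full, so Proposition~\ref{prop:copy} gives $\chi(G_{n,r})>N$. For $n=1$, $r=0$ this is a graph of $38$ chords with $\chi_f=4$ and $\chi=5$. It remains to show that a few extra colors cannot spoil all copies at once. Two facts give this: extra colors create few classes that are not full, and each such class meets few copies.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:upper} only the lower bound on $\chi$ remains. Write $\chi(G_{n,r})=N+C$, where $C\ge0$ is an integer because $\chi\ge\omega=N$, and fix a proper coloring with $N+C$ colors. For each $t$ the clique $s_{t,1},\dots,s_{t,N}$ uses $N$ distinct colors, so exactly $C$ classes miss it. A class that is not full misses one of these eight cliques, so at most $8C$ classes are not full. Such a class contains at most one vertex from each of at most seven cliques of sides, and by Lemma~\ref{lem:cross}(e) at most one vertex from each of the six cliques of demand chords. It has at most $13$ vertices and so meets at most $13$ copies. By Proposition~\ref{prop:copy} each of the copies $1,\dots,n$ is met by a class that is not full. Hence $n\le13\cdot8C=104\,C$,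 and $C\ge\lceil n/104\rceil$ since $C$ is an integer.
\end{proof}

\section{Consequences}\label{sec:cons}

\begin{corollary}\label{cor:linear}
For every integer $k\ge4$ there is a circle graph with $\omega=\chi_f=k$ and $\chi\ge k+\lceil\lfloor k/4\rfloor/104\rceil$.
\end{corollary}

\begin{proof}
Take $G_{n,r}$ with $n=\lfloor k/4\rfloor$ and $r=k-4n$.
\end{proof}

\begin{corollary}\label{cor:mult}
For every $n\ge1$ we have $\chi(G_{n,0})\ge(1+\tfrac1{416})\,\chi_f(G_{n,0})$ and $\chi_f(G_{n,0})=4n$. Hence there are no constants $c<1+\tfrac1{416}$ and $C$ such that $\chi\le c\,\chi_f+C$ for all circle graphs, and none such that $\chi\le c\,\omega+C$ for all circle graphs with $\omega=\chi_f$.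
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives $\chi(G_{n,0})\ge4n+n/104=(1+\tfrac1{416})\,4n$ and $\omega(G_{n,0})=\chi_f(G_{n,0})=4n$. Either inequality, applied to $G_{n,0}$, would give $(1+\tfrac1{416}-c)\,4n\le C$ for all $n$, which is impossible.
\end{proof}

The last corollary concerns the smallest possible failure of the formula $\chi=\lceil\chi_f\rceil$ that holds for odd cycles.

\begin{corollary}\label{cor:round}
For every integer $k\ge4$ there is a circle graph with $\omega=\chi_f=k$ and $\chi=k+1$. For $k\in\{1,2\}$ there is none.
\end{corollary}

\begin{proof}
For $k\ge4$ take $G_{1,k-4}$; Theorem~\ref{thm:main} gives $k+1\le\chi\le k+1$. If $\omega=1$, the graph has no edge and $\chi=1$. Let $\chi_f=2$. An independent set contains at most $\ell$ vertices of a cycle of length $2\ell+1$, so by \eqref{eq:count} such a cycle would force $\chi_f\ge2+1/\ell$. The graph therefore has no odd cycle, so it is bipartite and $\chi\le2$.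
\end{proof}

We do not settle the case $k=3$ of Corollary~\ref{cor:round}, nor the exact growth of the largest gap $\chi-\chi_f$ as a function of $\chi_f$. Corollary~\ref{cor:linear} shows that it is at least linear. For comparison, a theorem of Davies~\cite{Davies}, not used above, gives $\chi=O(\omega\log\omega)$ for circle graphs, and hence $\chi=O(\chi_f\log\chi_f)$ for $\chi_f\ge2$.

\begin{thebibliography}{9}

\bibitem{Davies}
J.~Davies, Improved bounds for colouring circle graphs, \emph{Proc. Amer. Math. Soc.}, 2022.

\bibitem{TM}
Masato Tanaka and Tomomi Matsui, New Formulation for Coloring Circle Graphs and its Application to Capacitated Stowage Stack Minimization, arXiv:2102.00691 (2021).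

\end{thebibliography}
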